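\title{No layered ideals over successors of singular cardinals}

\begin{abstract}
We prove in ZFC that if $\mu$ is a singular cardinal, $I$ is a normal ideal over $\mu^+$ and $S\subseteq\mu^{++}$ is stationary, then $\mathcal P(\mu^+)/I$ is not $S$-layered. In particular, no successor of a singular cardinal carries a layered ideal. The proof sets two facts against each other. If a suborder of $\mathcal P(\mu^+)/I$ has size at most $\mu^+$ and the generic filter induces a generic filter on it, then the induced extension preserves all cardinals. But a generic filter on the trace of $\mathcal P(\mu^+)/I$ on an elementary submodel that includes $\mu^+$ always collapses $\mu^+$.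
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Ideals and their quotients}
Let $\kappa$ be a regular uncountable cardinal. An \emph{ideal over $\kappa$} always means an ideal $I$ of subsets of $\kappa$ that is proper ($\kappa\notin I$), $\kappa$-complete (closed under unions of fewer than $\kappa$ members), fine (for every $\beta<\kappa$ the set $\{\alpha:\alpha\le\beta\}$ is in $I$) and normal. The sets in $I^+=\mathcal P(\kappa)\setminus I$ are called \emph{positive}. Normality means that a function $f$ on a positive set $A$ with $f(\alpha)<\alpha$ for all $\alpha\in A$ is constant on a positive subset of $A$. We use $\kappa$-completeness mostly in the parallel form: a function on a positive set with fewer than $\kappa$ values is constant on a positive subset.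

We regard $\mathcal P(\kappa)/I$ as a forcing notion, with its least element removed. Its conditions are the classes $[A]$ modulo $I$ of positive sets $A$, and $[A]\le[B]$ if $A\setminus B\in I$. The conditions $[A]$ and $[B]$ are compatible exactly when $A\cap B\in I^+$, and then $[A\cap B]$ extends both.

Let $\kappa=\mu^+$. There are two obvious ways for this forcing to be small. The ideal $I$ is \emph{dense} if $\mathcal P(\mu^+)/I$ has a dense subset of size $\mu^+$, and \emph{saturated} if $\mathcal P(\mu^+)/I$ has the $\mu^{++}$-chain condition, that is, no antichain of size $\mu^{++}$. Layeredness lies between the two.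

\subsection*{Layered posets}
A subset $R$ of a poset $Q$, with the induced order, is a \emph{regular suborder} of $Q$ if elements of $R$ that are incompatible in $R$ are incompatible in $Q$, and every maximal antichain of $R$ is a maximal antichain of $Q$. A regular suborder is a piece of $Q$ that generates an intermediate extension: if $G$ is generic on $Q$, then $G\cap R$ is generic on $R$ (Lemma~\ref{lem:regular}).

Let $\lambda$ be regular and uncountable. A family $C\subseteq[X]^{<\lambda}$ is a \emph{club} if every member of $[X]^{<\lambda}$ is included in a member of $C$, and $C$ is closed under unions of $\subseteq$-increasing chains of length less than $\lambda$. As usual, $H_\theta$ is the set of all sets whose transitive closure has size less than $\theta$.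

\begin{definition}\label{def:layered}
Let $S\subseteq\lambda$ be stationary. A poset $Q$ is \emph{$S$-layered} if for all sufficiently large regular $\theta$ there is a club $C\subseteq[H_\theta]^{<\lambda}$ such that $Q\cap M$ is a regular suborder of $Q$ for every $M\in C$ with $M\cap\lambda\in S$. An ideal $I$ over $\mu^+$ is \emph{layered} if $\mathcal P(\mu^+)/I$ is $S$-layered for some stationary $S\subseteq\{\alpha<\mu^{++}:\mathrm{cf}(\alpha)=\mu^+\}$.
\end{definition}

When $|Q|=\lambda$, the definition says that $Q$ is the union of a $\subseteq$-increasing continuous sequence $\langle Q_\alpha:\alpha<\lambda\rangle$ of subsets of size less than $\lambda$ such that $Q_\alpha$ is a regular suborder for all $\alpha\in S\cap D$, for some club $D\subseteq\lambda$. The reason is that, for any such sequence, club many $M$ satisfy $Q\cap M=Q_{M\cap\lambda}$. We do not use this form, but it shows what is being measured: a layered ideal has a quotient that is approximated, stationarily often, by pieces of size $\mu^+$ that are forcing notions in their own right. A dense ideal is the extreme case in which a single piece generates the whole extension. We check in Proposition~\ref{prop:hierarchy} that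 dense ideals are layered and that layered ideals are saturated.

For regular $\mu$, Foreman, Magidor and Shelah obtained models in which $\mu^+$ carries a layered ideal, by collapsing a huge cardinal. By a theorem of Eskew and Sakai, there is no dense ideal over the successor of a singular cardinal. The following question is posed in \cite{Tsukuura}.

\begin{quote}
\emph{Is it consistent, possibly relative to large cardinals, that there is a singular cardinal $\mu$ such that $\mu^+$ carries a layered ideal?}
\end{quote}

One could hope for a positive answer. Definition~\ref{def:layered} does not ask for a dense subset of size $\mu^+$, and each small piece generates only a part of the full extension, so whatever rules out dense ideals might be avoided piece by piece. It turns out that the obstruction is local and is present in every piece.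

\begin{theorem}\label{thm:main}
Let $\mu$ be a singular cardinal, $I$ an ideal over $\mu^+$, and $S\subseteq\mu^{++}$ any stationary set, with no restriction on cofinalities. Then $\mathcal P(\mu^+)/I$ is not $S$-layered. In particular, $\mu^+$ carries no layered ideal.
\end{theorem}

This is a theorem of ZFC: no large cardinal or cardinal arithmetic hypothesis is used. It rests on a preservation theorem for small pieces, which needs less than regularity. For a poset $Q$ and $R\subseteq Q$, call $p\in Q$ \emph{strongly generic for $R$} if $p$ forces that $\dot G\cap R$ is a $V$-generic filter on $R$.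

\begin{theorem}\label{thm:preserve}
Let $\mu$ be a singular cardinal and $I$ an ideal over $\mu^+$. Let $R\subseteq\mathcal P(\mu^+)/I$ have size at most $\mu^+$, and let $p^*\in\mathcal P(\mu^+)/I$ be strongly generic for $R$. Then $p^*$ forces that $V$ and $V[\dot G\cap R]$ have the same cardinals.
\end{theorem}

\subsection*{The argument for $\aleph_\omega$}
Let $\mu=\aleph_\omega$, $\kappa=\aleph_{\omega+1}$ and $P=\mathcal P(\kappa)/I$. Suppose that $M\prec H_\theta$ has size $\kappa$, that $\kappa\cup\{I\}\subseteq M$, and that $R=P\cap M$ is a regular suborder of $P$. Let $G$ be generic on $P$ and $H=G\cap R$. All alephs below are computed in $V$.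

\emph{Step 1: $V[H]$ has a map from $\aleph_\omega$ onto $\kappa$.} Fix surjections $e_\alpha:\aleph_\omega\to\alpha$ for $0<\alpha<\kappa$. For fixed $\xi$, the function $\alpha\mapsto e_\alpha(\xi)$ is regressive, so $G$ contains the class of a set on which it has a constant value $e(\xi)$. The map $e$ is onto $\kappa$. Only $\kappa$ many dense sets are involved, so $M$ can contain all of them, and $e$ can be read off from $H$ (Section~\ref{sec:collapse}).

\emph{Step 2: every $\aleph_n$, and hence $\aleph_\omega$, is a cardinal in $V[H]$.} An $R$-name for a surjection $\aleph_{n-1}\to\aleph_n$ involves only $\kappa$ many conditions. Representatives of these conditions can be glued together so that each point $\alpha<\kappa$ computes a function $\aleph_{n-1}\to\aleph_n$ in $V$. Each of these functions omits a value, positively many omit the same value, and the class of that positive set forces the value to be omitted (Section~\ref{sec:below}).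

\emph{Step 3: contradiction.} By the first two steps $|\kappa|=\aleph_\omega$ in $V[H]$. The cofinality of $\kappa$ in $V[H]$ is a regular cardinal not above $|\kappa|$, so it is some $\aleph_n$. But a poset of size $\kappa$ that adds a cofinal map $\aleph_n\to\kappa$ also adds a surjection $\aleph_n\to\kappa$ (Section~\ref{sec:cof}). This collapses $\aleph_{n+1}$, against Step 2.

For regular $\mu$ the third step yields nothing, since $\mathrm{cf}(\kappa)=|\kappa|=\mu$ is then a possible outcome. Steps 2 and 3 make up Theorem~\ref{thm:preserve}. Section~\ref{sec:collapse} also contains a local form of Theorem~\ref{thm:main}, and Section~\ref{sec:more} contains a version for arbitrary layered posets and examples for the hypotheses.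

\subsection*{Notation}
From now on $\mu$ is an infinite cardinal, $\kappa=\mu^+$, $\lambda=\mu^{++}$, $I$ is an ideal over $\kappa$, and $P=\mathcal P(\kappa)/I$. Saturation of $I$ is never assumed, and $\mu$ is singular only where this is stated.

\section{Regular suborders and models of size $\kappa$}\label{sec:prelim}

A \emph{filter} on a poset $Q$ is an upward closed set any two members of which have a common extension in the set; it is \emph{$V$-generic} if it meets every dense subset of $Q$ that lies in $V$. We argue with generic filters in the usual way and use the following textbook facts. A condition $p$ forces $\varphi$ if and only if $\varphi$ holds in $V[G]$ for all generic $G\ni p$, and whatever holds in $V[G]$ is forced by a member of $G$. A generic filter meets every maximal antichain in $V$, and every set in $V$ that is dense below one of its members. A poset with the $\lambda$-chain condition, in particular a poset of size at most $\kappa$, preserves all cardinals $\ge\lambda$. A poset and a dense subset of it have the same generic extensions. Finally, every extension of a condition that is strongly generic for $R$ is again strongly generic for $R$.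

\begin{lemma}\label{lem:regular}
If $R$ is a regular suborder of a poset $Q$, then every $p\in Q$ is strongly generic for $R$.
\end{lemma}

\begin{proof}
Let $G$ be generic on $Q$ and let $D\in V$ be dense in $R$. Choose $A\subseteq D$ maximal among the antichains of $R$ included in $D$. Then $A$ is a maximal antichain of $R$: an element of $R$ incompatible with all of $A$ would have an extension in $D$ with the same property. So $A$ is a maximal antichain of $Q$, and $G$ meets $A\subseteq D$.

The set $G\cap R$ is upward closed in $R$. Let $r,s\in G\cap R$, and let $D$ be the set of $t\in R$ that are below both $r$ and $s$, or incompatible in $R$ with $r$, or incompatible in $R$ with $s$. This set is dense in $R$: given $t\in R$ compatible with $r$, take $t'\le t,r$ in $R$; either $t'$ is incompatible with $s$, or some $t''\le t',s$ in $R$ is below both. So there is $t\in G\cap D$. As $t,r,s\in G$ are compatible in $Q$, they are pairwise compatible in $R$ by regularity, and therefore $t\le r,s$.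
\end{proof}

\begin{lemma}\label{lem:dense}
If $R$ is a regular suborder of $Q$ and $D$ is dense in $R$, then $D$ is a regular suborder of $Q$. In particular, every dense subset of $Q$ is a regular suborder of $Q$.
\end{lemma}

\begin{proof}
Two elements of $D$ with a common extension in $R$ have one in $D$, so incompatibility in $D$ implies incompatibility in $R$ and then in $Q$. A maximal antichain $A$ of $D$ is maximal in $R$, since each $r\in R$ has an extension in $D$, which is compatible with a member of $A$. Hence $A$ is maximal in $Q$. For the last sentence take $R=Q$.
\end{proof}

Layeredness will be used only through the next lemma, which extracts a single model from Definition~\ref{def:layered}. The cofinalities of the members of $S$ play no role.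

\begin{lemma}\label{lem:model}
Let $S\subseteq\lambda$ be stationary, $Q$ an $S$-layered poset and $x$ any set. For every sufficiently large regular $\theta$ there is $M\prec H_\theta$ with $Q,x\in M$, $\kappa\subseteq M$ and $|M|=\kappa$ such that $Q\cap M$ is a regular suborder of $Q$.
\end{lemma}

\begin{proof}
Take $\theta$ with $Q,x,\lambda\in H_\theta$ and with a club $C$ as in Definition~\ref{def:layered}. The $M\prec H_\theta$ with $|M|<\lambda$ and $\kappa\cup\{\kappa,Q,x\}\subseteq M$ form a club, by the L\"owenheim--Skolem theorem and because unions of elementary chains are elementary. Let $C'$ be its intersection with $C$, again a club. Each $M\in C'$ has size exactly $\kappa$, and $M\cap\lambda$ is an ordinal below $\lambda$: if $0<\gamma\in M\cap\lambda$, then by elementarity $M$ contains a surjection $s:\kappa\to\gamma$, and $s(\xi)\in M$ for all $\xi<\kappa$, so $\gamma\subseteq M$.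

Build a $\subseteq$-increasing chain $\langle M_\alpha:\alpha<\lambda\rangle$ in $C'$, taking unions at limits and choosing $M_{\alpha+1}\supseteq M_\alpha\cup\{M_\alpha\cap\lambda\}$. The ordinals $M_\alpha\cap\lambda$ form a strictly increasing continuous sequence, so they form a club in $\lambda$. Hence $M_\alpha\cap\lambda\in S$ for some $\alpha$, and $M=M_\alpha$ works.
\end{proof}

\begin{proposition}\label{prop:hierarchy}
Let $Q$ be a poset and $S\subseteq\lambda$ stationary. If $Q$ has a dense subset of size at most $\kappa$, then $Q$ is $S$-layered. If $Q$ is $S$-layered, then $Q$ has the $\lambda$-chain condition.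
\end{proposition}

\begin{proof}
Let $D$ be dense of size at most $\kappa$. The $M\in[H_\theta]^{<\lambda}$ with $D\subseteq M$ form a club, and for these $Q\cap M$ is dense in $Q$, hence regular by Lemma~\ref{lem:dense}.

Let $Q$ be $S$-layered and $A$ a maximal antichain of $Q$. Take $M$ from Lemma~\ref{lem:model} with $x=A$. For $r\in Q\cap M$, elementarity gives $a\in A\cap M$ and a common extension of $r$ and $a$ in $M$. So $A\cap M$ is a maximal antichain of $Q\cap M$, hence of $Q$. Thus $A=A\cap M$ and $|A|\le\kappa$.
\end{proof}

\section{Posets of size $\kappa$ force $\mathrm{cf}(\kappa)=|\kappa|$}\label{sec:cof}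

A cofinal map into $\kappa$ is in general far from onto. The idea is to compose it with a ground model coloring $c:\kappa\to\kappa$ that takes every value on every set of candidates for a value of the map.

\begin{example}\label{ex:increasing}
Let $\kappa$ be regular and uncountable, and let $R$ be the poset of finite strictly increasing sequences of ordinals below $\kappa$, ordered by end-extension. Then $|R|=\kappa$, and the generic object is an increasing cofinal map $f:\omega\to\kappa$, whose range has order type $\omega$. Let $c:\kappa\to\kappa$ be a bijection $\kappa\to\kappa\times\kappa$ followed by the first projection; each fiber of $c$ has size $\kappa$ and so is unbounded. Given $s\in R$ of length $n$ and $\gamma<\kappa$, pick $\beta$ above all entries of $s$ with $c(\beta)=\gamma$. The extension of $s$ by $\beta$ forces $c(\dot f(n))=\gamma$. By density $c\circ f$ maps $\omega$ onto $\kappa$.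
\end{example}

In the example, the candidates for the next value of $\dot f$ form a tail of $\kappa$. In general they form some set of size $\kappa$, at least for one coordinate. If $|R|\le\kappa$, there are only $\kappa$ many such sets, and a recursion of length $\kappa$ produces the coloring.

\begin{lemma}\label{lem:cof}
Let $\kappa$ be any regular uncountable cardinal and $R$ a poset with $|R|\le\kappa$. Then $\Vdash_R\mathrm{cf}(\kappa)=|\kappa|$.
\end{lemma}

\begin{proof}
The inequality $\mathrm{cf}(\kappa)\le|\kappa|$ always holds, as a bijection $|\kappa|\to\kappa$ is cofinal. So if the lemma fails, there are $r_0\in R$, $\eta<\kappa$ and a name $\dot f$ such that $r_0$ forces that $\dot f:\eta\to\kappa$ is cofinal and $\eta<|\kappa|$. For $r\le r_0$ and $i<\eta$ let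
\[
A^r_i=\{\beta<\kappa:\text{some } s\le r \text{ forces } \dot f(i)=\beta\}.
\]
The conditions deciding $\dot f(i)$ are dense below $r$, so $r$ forces $\dot f(i)\in A^r_i$. For each $r\le r_0$ there is $i<\eta$ with $|A^r_i|=\kappa$. Otherwise $\bigcup_{i<\eta}A^r_i$ has size less than $\kappa$ and is bounded in $\kappa$, by regularity, and $r$ forces $\dot f$ to be bounded.

Let $\mathcal A$ be the family of all $A^r_i$ of size $\kappa$. It is nonempty and $|\mathcal A|\le|R|\cdot|\eta|\le\kappa$. Enumerate $\mathcal A\times\kappa$ as $\langle(A_\xi,\gamma_\xi):\xi<\kappa\rangle$. Choose recursively $\beta_\xi\in A_\xi\setminus\{\beta_\zeta:\zeta<\xi\}$, which is possible since $|A_\xi|=\kappa$. Put $c(\beta_\xi)=\gamma_\xi$, and $c(\beta)=0$ for all other $\beta<\kappa$. Then $c[A]=\kappa$ for every $A\in\mathcal A$.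

Given $r\le r_0$ and $\gamma<\kappa$, choose $i$ with $A^r_i\in\mathcal A$, then $\beta\in A^r_i$ with $c(\beta)=\gamma$, then $s\le r$ forcing $\dot f(i)=\beta$. So $s$ forces $c(\dot f(i))=\gamma$. By density $r_0$ forces that $c\circ\dot f$ maps $\eta$ onto $\kappa$, contrary to $\eta<|\kappa|$.
\end{proof}

The bound on $|R|$ is used to enumerate $\mathcal A\times\kappa$ in type $\kappa$. No coloring works for all subsets of $\kappa$ of size $\kappa$, since either $c^{-1}\{0\}$ or its complement is such a set and $c$ is onto on neither.

The following corollary is the only place in the paper where the singularity of $\mu$ is used.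

\begin{corollary}\label{cor:singular}
Let $\mu$ be singular, $R$ a poset with $|R|\le\kappa=\mu^+$, and $H$ a $V$-generic filter on $R$. If $\kappa$ is not a cardinal in $V[H]$, then neither is $\mu$.
\end{corollary}

\begin{proof}
Let $\rho=|\kappa|^{V[H]}$. Then $\rho<\kappa$ and $\rho$ is a cardinal also in $V$, so $\rho\le\mu$. By Lemma~\ref{lem:cof}, $\rho=\mathrm{cf}(\kappa)^{V[H]}$, so $\rho$ is regular in $V[H]$. A cofinal map from a smaller ordinal into $\mu$ that lies in $V$ also lies in $V[H]$, so $\mu$ is not regular in $V[H]$. Hence $\rho<\mu$, and $|\mu|\le|\kappa|=\rho<\mu$ in $V[H]$.
\end{proof}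

\section{Small pieces of $\mathcal P(\kappa)/I$ preserve cardinals}\label{sec:below}

By Corollary~\ref{cor:singular}, the substance of Theorem~\ref{thm:preserve} is the preservation of the cardinals $\nu\le\mu$. The generic ultrapower explains what to look for, although the proof does not use it. Let $G$ be generic on $P$ and let $g:\eta\to\nu$ lie in $V[G]$, with $\eta<\nu$. Suppose that there is a sequence in $V$ of functions $h_i:\kappa\to\nu$, $i<\eta$, such that $h_i$ has the constant value $g(i)$ on a set whose class is in $G$. Then $g$ is represented in the ultrapower of $V$ by $G$ by the function that sends $\alpha$ to $t_\alpha:i\mapsto h_i(\alpha)$. No $t_\alpha$ maps $\eta$ onto $\nu$, because $t_\alpha\in V$, and so $g$ is not onto.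

The difficulty is to find $h_i$. The conditions deciding $\dot g(i)$ are classes of sets, and sets that decide different values are disjoint only modulo $I$. For two sets $X_0,X_1$ with values $v_0\ne v_1$, let $h$ be $v_0$ on $X_0$ and $v_1$ on $X_1\setminus X_0$; it is wrong only on $X_0\cap X_1\in I$. The same rule, that the earlier set wins, works for $\kappa$ many sets.

\begin{lemma}[Gluing]\label{lem:glue}
Let $A\subseteq\kappa$ and let $\nu>0$ be an ordinal. For $\xi<\kappa$ let $X_\xi\subseteq\kappa$ and $v_\xi<\nu$, and assume that $A\cap X_\xi\cap X_\zeta\in I$ whenever $v_\xi\ne v_\zeta$. Then there is $h:A\to\nu$ such that $\{\alpha\in A\cap X_\xi:h(\alpha)\ne v_\xi\}\in I$ for every $\xi<\kappa$.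
\end{lemma}

\begin{proof}
Let $h(\alpha)=v_\zeta$ for the least $\zeta$ with $\alpha\in X_\zeta$, and $h(\alpha)=0$ if there is no such $\zeta$. If $\alpha\in A\cap X_\xi$ and $h(\alpha)\ne v_\xi$, then this least $\zeta$ satisfies $\zeta<\xi$ and $v_\zeta\ne v_\xi$. So the set in question is included in the union of the sets $A\cap X_\xi\cap X_\zeta$ with $\zeta<\xi$ and $v_\zeta\ne v_\xi$, a union of fewer than $\kappa$ members of $I$.
\end{proof}

For a longer enumeration the last union could have $\kappa$ terms, and $I$ is not closed under such unions, as $\kappa$ is a union of $\kappa$ singletons. This is why the next lemma requires $|R|\le\kappa$.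

\begin{lemma}\label{lem:below}
Let $R\subseteq P$ with $|R|\le\kappa$, let $p^*\in P$ be strongly generic for $R$, and let $\nu\le\mu$ be a cardinal. Then $p^*$ forces that $\nu$ is a cardinal in $V[\dot G\cap R]$.
\end{lemma}

\begin{proof}
Finite $\nu$ are cardinals in every extension, so let $\nu$ be infinite. Suppose that $G_0\ni p^*$ is generic on $P$ and that $V[G_0\cap R]$ contains a surjection from some $\eta$ with $0<\eta<\nu$ onto $\nu$. Then there are an $R$-name $\dot g$ and $r_0\in G_0\cap R$ with $r_0\Vdash_R$ ``$\dot g:\eta\to\nu$ is onto''. As $p^*,r_0\in G_0$, there is a positive $A$ with $[A]\le p^*,r_0$. For $i<\eta$ let $C_i$ be the set of $c\in R$ below $r_0$ that decide $\dot g(i)$ in the forcing $R$, and let $v_i(c)<\nu$ be the value decided. Each $C_i$ is dense below $r_0$ in $R$.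

The name $\dot g$ lives on $R$, while the sets to be glued are compared in $P$. Strong genericity transfers the two properties of $\dot g$ that we need from $R$ to $P$ below $[A]$.
\begin{itemize}
\item[(a)] \emph{If $c,c'\in C_i$ and $v_i(c)\ne v_i(c')$, then no $q\le[A]$ is below both $c$ and $c'$.} Otherwise let $G\ni q$ be generic on $P$. Then $c$ and $c'$ lie in the filter $G\cap R$, so they have a common extension in $R$, which forces two different values for $\dot g(i)$.
\item[(b)] \emph{For all $q\le[A]$ and $\beta<\nu$ there are $i<\eta$ and $c\in C_i$ such that $v_i(c)=\beta$ and $c$ is compatible with $q$ in $P$.} Let $G\ni q$ be generic on $P$. Then $H=G\cap R$ is generic on $R$ and $r_0\in H$, so $\dot g^H(i)=\beta$ for some $i<\eta$. There is $c\in H\cap C_i$, and $v_i(c)=\dot g^H(i)=\beta$. Both $c$ and $q$ are in $G$.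
\end{itemize}

Work in $V$. For $i<\eta$ enumerate $C_i$ as $\{[X^i_\xi]:\xi<\kappa\}$, with repetitions if necessary, and let $v^i_\xi=v_i([X^i_\xi])$. If $v^i_\xi\ne v^i_\zeta$, then $A\cap X^i_\xi\cap X^i_\zeta\in I$, since otherwise its class contradicts (a). Lemma~\ref{lem:glue} gives $h_i:A\to\nu$ such that, for every $\xi$, we have $h_i(\alpha)=v^i_\xi$ for all $\alpha\in A\cap X^i_\xi$ outside a set in $I$.

For $\alpha\in A$ let $t_\alpha:\eta\to\nu$ be given by $t_\alpha(i)=h_i(\alpha)$. As $\eta<\nu$ and $\nu$ is a cardinal in $V$, the map $t_\alpha$ is not onto; let $b(\alpha)<\nu$ be the least value that it omits. Since $\nu<\kappa$, the function $b$ has a constant value $\beta$ on a positive set $B\subseteq A$. By (b) for $q=[B]$ there are $i$ and $\xi$ with $v^i_\xi=\beta$ and $B\cap X^i_\xi\in I^+$. So there is $\alpha\in B\cap X^i_\xi$ with $h_i(\alpha)=\beta$. Then $t_\alpha(i)=\beta=b(\alpha)$, although $t_\alpha$ omits $b(\alpha)$.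
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:preserve}]
Let $G\ni p^*$ be generic on $P$ and $H=G\cap R$. Every cardinal of $V[H]$ is a cardinal of $V$. Conversely, the cardinals $\nu\le\mu$ of $V$ are cardinals in $V[H]$ by Lemma~\ref{lem:below}, and those $\ge\lambda$ because $|R|\le\kappa$. Since $\mu$ is singular and remains a cardinal, Corollary~\ref{cor:singular} shows that $\kappa$ remains a cardinal.
\end{proof}

\section{Elementary submodels see the collapse of $\mu^+$}\label{sec:collapse}

A piece $R$ of a poset that collapses $\kappa$ need not collapse $\kappa$; a piece consisting of the largest condition alone collapses nothing. The pieces $Q\cap M$ with $M$ elementary and $\kappa\subseteq M$ are different, because a collapse of $\kappa$ to $\mu$ is described by $\kappa$ many dense sets. We isolate this description, which will be used for $P$ and again in Section~\ref{sec:more}.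

\begin{definition}\label{def:code}
Let $Q$ be a poset and $p\in Q$. A \emph{code below $p$ in $Q$} is a sequence $w=\langle w_\xi:\xi<\mu\rangle$ of functions $w_\xi:D_\xi\to\kappa$ with $D_\xi\subseteq\{q\in Q:q\le p\}$ such that
\begin{itemize}
\item[(i)] each $D_\xi$ is dense below $p$;
\item[(ii)] $w_\xi(q)=w_\xi(q')$ whenever $q,q'\in D_\xi$ are compatible;
\item[(iii)] for each $\beta<\kappa$ the set $E_\beta=\{q:\exists\xi<\mu\ (q\in D_\xi\text{ and }w_\xi(q)=\beta)\}$ is dense below $p$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:code}
Let $Q$ be a poset and $p\in Q$.
\begin{itemize}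
\item[(a)] There is a code below $p$ in $Q$ if and only if $p$ forces that there is a map from $\mu$ onto $\kappa$.
\item[(b)] Let $w$ be a code below $p$ in $Q$, and let $M\prec H_\theta$ with $Q,p,w\in M$ and $\kappa\subseteq M$. Then $\langle w_\xi\upharpoonright M:\xi<\mu\rangle$ is a code below $p$ in $Q\cap M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $w$ be a code and $H\ni p$ generic on $Q$. By (i) and (ii), $H$ meets $D_\xi$ and $w_\xi$ has a single value $e(\xi)$ on $H\cap D_\xi$. This defines $e:\mu\to\kappa$ in $V[H]$. Given $\beta<\kappa$, by (iii) there are $q\in H$ and $\xi$ with $q\in D_\xi$ and $w_\xi(q)=\beta$, so $e(\xi)=\beta$. Conversely, let $p$ force that $\dot e:\mu\to\kappa$ is onto. Let $D_\xi$ be the set of $q\le p$ deciding $\dot e(\xi)$ and $w_\xi(q)$ the value decided. Then (i) holds, and (ii) holds since a common extension cannot force two values. For (iii), each $q\le p$ forces $\beta\in\mathrm{ran}(\dot e)$, so some $q'\le q$ forces $\dot e(\xi)=\beta$ for some $\xi$.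

(b) As $\kappa\subseteq M$, each $D_\xi$ and each $E_\beta$ is definable in $H_\theta$ from parameters in $M$, and so belongs to $M$. If $D\in M$ is dense below $p$ and $r\in Q\cap M$ is below $p$, elementarity gives $q\in D\cap M$ with $q\le r$; so $D\cap M$ is dense below $p$ in $Q\cap M$. This yields (i), and also (iii), because the $\beta$th set in (iii) for the restricted sequence is $E_\beta\cap M$. Clause (ii) holds since conditions compatible in $Q\cap M$ are compatible in $Q$.
\end{proof}

Every ordinal $\alpha$ with $0<\alpha<\kappa$ is an image of $\mu$. Normality lets the generic filter assemble these surjections into one surjection onto $\kappa$.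

\begin{lemma}\label{lem:Pcode}
There is a code below $[\kappa]$ in $P$. In particular, $P$ forces that $\kappa$ is not a cardinal.
\end{lemma}

\begin{proof}
Fix surjections $e_\alpha:\mu\to\alpha$ for $0<\alpha<\kappa$. For $\xi<\mu$ let $D_\xi$ be the set of $q\in P$ that have a representative $A\subseteq\kappa\setminus\{0\}$ on which $\alpha\mapsto e_\alpha(\xi)$ is constant. If $q,q'\in D_\xi$ are compatible, with such representatives $A,A'$, then $A\cap A'$ is positive, hence nonempty, so the two constant values agree. With $q=q'$ this shows that the value depends only on $q$; call it $w_\xi(q)$. In general it gives (ii).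

Let $X$ be positive. For (i), the set $X\setminus\{0\}$ is positive by fineness, and $e_\alpha(\xi)<\alpha$ on it; by normality $\alpha\mapsto e_\alpha(\xi)$ is constant on a positive $A\subseteq X\setminus\{0\}$, and $[A]\in D_\xi$. For (iii), let $\beta<\kappa$. The set $X'=\{\alpha\in X:\alpha>\beta\}$ is positive by fineness, and for $\alpha\in X'$ there is a least $\xi<\mu$ with $e_\alpha(\xi)=\beta$. This function of $\alpha$ has fewer than $\kappa$ values, so it has a constant value $\xi$ on a positive $A\subseteq X'$. Then $[A]\in D_\xi$ and $w_\xi([A])=\beta$, so $[A]\in E_\beta$. The last sentence of the lemma follows from Lemma~\ref{lem:code}(a).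
\end{proof}

\begin{proposition}\label{prop:Mcollapse}
Let $\theta$ be a sufficiently large regular cardinal ($\theta>2^\kappa$ is enough), and let $M\prec H_\theta$ with $I\in M$ and $\kappa\subseteq M$. If $H$ is a $V$-generic filter on $P\cap M$, then $\kappa$ is not a cardinal in $V[H]$.
\end{proposition}

\begin{proof}
The sets $\kappa=\bigcup I$, $P$ and $[\kappa]$ are definable from $I$ in $H_\theta$, so they belong to $M$, and $\mu\in\kappa\subseteq M$. The code of Lemma~\ref{lem:Pcode} has transitive closure of size at most $2^\kappa$, so it lies in $H_\theta$. Being a code below $[\kappa]$ in $P$ is expressed by quantifiers bounded to $P$, $w$ and $\kappa$, so by elementarity $M$ contains a code $w$ below $[\kappa]$ in $P$. By Lemma~\ref{lem:code}, $[\kappa]$ forces in $P\cap M$ that there is a map from $\mu$ onto $\kappa$. Finally $[\kappa]\in H$, as it is the largest element of $P\cap M$.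
\end{proof}

Combining this with Theorem~\ref{thm:preserve} gives a local strengthening of Theorem~\ref{thm:main}. Layeredness requires, for all $M$ in a club with $M\cap\lambda\in S$, that every condition be strongly generic for $P\cap M$. In fact no single model admits even one such condition, whether or not $I$ is saturated.

\begin{theorem}\label{thm:local}
Let $\mu$ be singular, let $\theta$ be a sufficiently large regular cardinal, and let $M\prec H_\theta$ with $I\in M$, $\kappa\subseteq M$ and $|M|=\kappa$. Then no $p^*\in P$ is strongly generic for $P\cap M$. In particular, $P\cap M$ is not a regular suborder of $P$.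
\end{theorem}

\begin{proof}
Suppose that $p^*$ is strongly generic for $P\cap M$, let $G\ni p^*$ be generic on $P$, and let $H=G\cap M$. By Proposition~\ref{prop:Mcollapse}, $\kappa$ is not a cardinal in $V[H]$. As $|P\cap M|\le\kappa$, this contradicts Theorem~\ref{thm:preserve}. If $P\cap M$ were regular, then $[\kappa]$ would be strongly generic for it by Lemma~\ref{lem:regular}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $P$ were $S$-layered, Lemma~\ref{lem:model} with $x=I$ would give a model $M$ as in Theorem~\ref{thm:local} for which $P\cap M$ is a regular suborder of $P$.
\end{proof}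

\section{Consequences and the role of the hypotheses}\label{sec:more}

\begin{corollary}\label{cor:dense}
Let $\mu$ be singular. Every regular suborder $R$ of $P$ with a dense subset of size at most $\mu^+$ preserves all cardinals. In particular, $P$ has no dense subset of size at most $\mu^+$.
\end{corollary}

\begin{proof}
Let $D$ be dense in $R$ with $|D|\le\kappa$. By Lemmas~\ref{lem:dense} and~\ref{lem:regular}, every condition of $P$ is strongly generic for $D$. Suppose that $d\in D$ forces in $D$ that some cardinal of $V$ is collapsed. For a generic $G\ni d$ on $P$, the filter $G\cap D$ is generic on $D$ and contains $d$, which contradicts Theorem~\ref{thm:preserve}. So $D$ preserves all cardinals, and $R$ has the same extensions as $D$. The second statement follows by taking $R=P$, which collapses $\kappa$ by Lemma~\ref{lem:Pcode}.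
\end{proof}

The second statement recovers the theorem of Eskew and Sakai. For an arbitrary poset there is no analogue of Lemma~\ref{lem:below}, and the preservation of $\mu$ has to be assumed; the rest of the argument goes through.

\begin{proposition}\label{prop:general}
Let $\mu$ be singular, $S\subseteq\mu^{++}$ stationary, and $Q$ an $S$-layered poset that preserves $\mu$ as a cardinal. Then $Q$ preserves $\mu^+$.
\end{proposition}

\begin{proof}
Otherwise some $p\in Q$ forces $|\kappa|\le\mu$, and Lemma~\ref{lem:code}(a) gives a code $w$ below $p$ in $Q$. Take $M$ from Lemma~\ref{lem:model} with $x=(p,w)$. Let $G\ni p$ be generic on $Q$ and $H=G\cap M$. By Lemma~\ref{lem:regular}, $H$ is generic on $Q\cap M$, and $p\in H$. By both parts of Lemma~\ref{lem:code}, $\kappa$ is not a cardinal in $V[H]$. As $|Q\cap M|\le\kappa$, Corollary~\ref{cor:singular} shows that $\mu$ is not a cardinal in $V[H]$. Since $V[H]\subseteq V[G]$, it is not a cardinal in $V[G]$, a contradiction.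
\end{proof}

The properties of the ideal enter as follows. Lemmas~\ref{lem:glue} and~\ref{lem:below} use only $\kappa$-completeness. Normality is used once, for clause (i) in Lemma~\ref{lem:Pcode}, and the proof of that lemma is also where fineness matters. Without fineness Theorem~\ref{thm:main} fails: the family $\{A\subseteq\kappa:1\notin A\}$ is proper, $\kappa$-complete and normal, and its quotient forcing has a single condition, so it is $S$-layered for every stationary $S\subseteq\lambda$ by Proposition~\ref{prop:hierarchy}. The last example shows that singularity is essential.

\begin{example}\label{ex:regular}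
Let $\mu$ be regular with $\mu^{<\mu}\le\mu^+$; for instance $\mu=\omega$. Let $\mathrm{Col}(\mu,\mu^+)$ be the poset of partial functions from $\mu$ to $\mu^+$ of size less than $\mu$, ordered by reverse inclusion. Each condition has range inside some $\alpha<\mu^+$, and for fixed $\alpha$ there are at most $\mu^{<\mu}$ such conditions, so the poset has size $\mu^+$. By Proposition~\ref{prop:hierarchy} it is $S$-layered for every stationary $S\subseteq\mu^{++}$. Descending sequences of length less than $\mu$ have lower bounds, so the poset adds no sequences of ordinals of length less than $\mu$ and preserves $\mu$. The union of the generic filter maps $\mu$ onto $\mu^+$. Thus Corollary~\ref{cor:singular} and Proposition~\ref{prop:general} fail for such $\mu$. Lemma~\ref{lem:cof} is not violated: in the extension $\mathrm{cf}(\kappa)=|\kappa|=\mu$.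

For ideals the picture is the same. In the models of Foreman, Magidor and Shelah, where $\mu$ is regular and $I$ is layered, Theorem~\ref{thm:main} fails, and so does Theorem~\ref{thm:preserve}. Indeed, Lemma~\ref{lem:model} gives a regular suborder $P\cap M$ of size at most $\kappa$, and for $H=G\cap M$ the extension $V[H]$ collapses $\kappa$ by Proposition~\ref{prop:Mcollapse} and preserves $\mu$ by Lemma~\ref{lem:below}. So again $\mathrm{cf}(\kappa)=|\kappa|=\mu$ in $V[H]$.
\end{example}

\begin{thebibliography}{9}
\bibitem{Tsukuura} Kenta Tsukuura, \emph{Prikry-type forcings after collapsing a huge cardinal}, arXiv:2207.04665 (2022).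
\end{thebibliography}
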